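\title{Compact foliations with simply connected leaves and unbounded leaf volume}

\begin{abstract}
If all leaves of a foliation of a closed manifold are compact and simply connected, then their volumes are bounded. We show that unbounded volume is nevertheless compatible with the presence of simply connected leaves. For every closed connected parallelizable manifold $L$, and also for $L=S^2$, we construct a foliation of a closed connected manifold whose leaves in an open dense set are diffeomorphic to $L$, whose other leaves are tori, and whose leaf volumes are unbounded. It follows that a foliation by compact $d$-dimensional leaves of unbounded volume with a simply connected leaf exists on some closed connected manifold if and only if $d\ge 2$. The leaves are graphs of dilated maps into nilmanifolds of Heisenberg type.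
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds are $C^\infty$ and Hausdorff, and \emph{closed} means compact without boundary. A $d$-dimensional \emph{foliation} $\mathcal W$ of a manifold $M$ is a partition of $M$ into connected immersed $d$-dimensional submanifolds, the \emph{leaves}, such that every point has a chart onto $\mathbb R^d\times\mathbb R^q$ in which each leaf is a union of \emph{plaques} $\mathbb R^d\times\{t\}$. The foliation is \emph{compact} if all its leaves are compact.

Let $\mathcal W$ be a compact foliation of a closed manifold $M$, and let $X$ be its leaf space, the quotient of $M$ obtained by collapsing each leaf to a point. A Riemannian metric on $M$ induces a volume on each leaf and hence a function $\operatorname{vol}\colon X\to(0,+\infty)$. Two metrics on the compact manifold $M$ differ by at most a constant factor, so whether $\operatorname{vol}$ is bounded depends on $\mathcal W$ alone. For the foliation by the fibers of a fiber bundle, $\operatorname{vol}$ is continuous and bounded. In general it can jump: on the flat Klein bottle $(\mathbb R/2\pi\mathbb Z)^2/\bigl((x,y)\sim(x+\pi,-y)\bigr)$ the circles $y=\mathrm{const}$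 have length $2\pi$, except for the two circles $y=0$ and $y=\pi$, which have length $\pi$. Two known facts frame our question; the proofs below do not use them.
\begin{itemize}
\item[(i)] The function $\operatorname{vol}$ is lower semi-continuous, and it is continuous on an open dense subset of $X$. It is bounded if and only if $X$ is Hausdorff.
\item[(ii)] If all leaves of $\mathcal W$ are simply connected, then $\mathcal W$ is a fibration, and hence $\operatorname{vol}$ is bounded. This is a corollary of the Reeb stability theorem.
\end{itemize}
By (ii), a compact foliation with unbounded $\operatorname{vol}$ has a leaf that is not simply connected. The following question is taken from \cite{Gogolev}.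

\medskip
\noindent\textbf{Question.} \emph{Is there a compact foliation of a closed connected manifold such that $\operatorname{vol}$ is unbounded and at least one leaf is simply connected?}
\medskip

One may well guess that there is none. By Reeb stability the leaves near a compact simply connected leaf are copies of it, so the simply connected leaves fill an open set. If this set were also closed, it would be all of the connected manifold $M$, and (ii) would bound the volume. Closedness looks plausible, since the alternative is that compact simply connected leaves accumulate on a compact leaf of another topological type, for example spheres on a torus. This alternative does occur, and the answer to the question is yes.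

\begin{theorem}\label{thm:par}
Let $L$ be a closed connected parallelizable manifold of dimension $d\ge1$. There is a compact foliation of a closed connected manifold $M$ such that the leaves in an open dense subset of $M$ are diffeomorphic to $L$, all other leaves are tori $\mathbb T^d$, and $\operatorname{vol}$ is unbounded.
\end{theorem}

The sphere $L=S^3$ is parallelizable and simply connected, so Theorem~\ref{thm:par} answers the question. The sphere $S^2$ is not parallelizable and needs a finer construction.

\begin{theorem}\label{thm:sphere}
There is a compact foliation of a closed connected $10$-manifold $M$ such that the leaves in an open dense subset of $M$ are diffeomorphic to $S^2$, all other leaves are tori $\mathbb T^2$, and $\operatorname{vol}$ is unbounded.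
\end{theorem}

\begin{theorem}\label{thm:dim}
A compact foliation with $d$-dimensional leaves on a closed connected manifold, with $\operatorname{vol}$ unbounded and with a simply connected leaf, exists if and only if $d\ge2$.
\end{theorem}

The mechanism is a scaling property of groups of Heisenberg type. Such a group $N$ has coordinates $(\alpha,\beta,z)$, central directions $z$, and a left-invariant coframe $d\alpha$, $d\beta$, $\omega=dz-\alpha\,d\beta$. The dilation $(\alpha,\beta,z)\mapsto(s\alpha,s\beta,s^2z)$ multiplies $d\alpha$ and $d\beta$ by $s$ and $\omega$ by $s^2$. Since $\omega$ is not closed, a closed manifold $L$ can admit a map to $N$ that pulls $\omega$ back to a coframe, even if $L$ is simply connected. As $s\to\infty$ the tangent planes of the dilated maps converge to the central directions, and in a compact quotient of $N$ these directions are tangent to tori.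

Section~\ref{sec:reeb} shows what Reeb stability forces on any example. Section~\ref{sec:circle} carries out the construction by hand for $L=S^1$, and Section~\ref{sec:tools} isolates the tools. The three theorems are proved in Sections~\ref{sec:par}, \ref{sec:sphere} and~\ref{sec:dim}; the answer to the question needs only Sections~\ref{sec:tools} and~\ref{sec:par}.

\section{Leaves with finite fundamental group}\label{sec:reeb}

A subset of $M$ is \emph{saturated} if it is a union of leaves. The closure of a saturated set $A$ is saturated: in a chart $A$ has the form $\mathbb R^d\times T$, its closure there is $\mathbb R^d\times\overline T$, and so $\overline A$ meets each leaf in a subset that is open and closed in the leaf.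

Let $F$ be a compact leaf and let $\pi\colon V\to F$ be a tubular neighborhood, so thin that its fibers are transverse to $\mathcal W$. Fix $x\in F$ and put $D=\pi^{-1}(x)$. A loop in $F$ based at $x$ lifts under $\pi$ to paths in the leaves that start at the points of $D$ near $x$. Sending the starting point to the endpoint defines a germ at $x$ of a diffeomorphism of $D$, which depends only on the homotopy class of the loop. These germs form the \emph{holonomy group} $H$ of $F$, a quotient of $\pi_1(F,x)$. We use the following form of \emph{Reeb's local stability theorem}: if $H$ is finite, then $F$ has arbitrarily small saturated neighborhoods in which $\pi$ restricts on every leaf to a covering of $F$ with at most $|H|$ sheets.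

\begin{proposition}\label{prop:U}
Let $\mathcal W$ be a compact foliation of a closed manifold $M$, and let $U$ be the union of the leaves with finite fundamental group. Then $U$ is open, and every leaf in $\partial U$ has infinite fundamental group and infinite holonomy group. If $U=M$, then $\operatorname{vol}$ is bounded. Hence, if $M$ is connected, $\operatorname{vol}$ is unbounded and some leaf is simply connected, then $\partial U\ne\emptyset$.
\end{proposition}

\begin{proof}
Let $F\subset U$ be a leaf. Its holonomy group is a quotient of the finite group $\pi_1(F)$, so all leaves in a neighborhood of $F$ cover $F$, and their fundamental groups are subgroups of $\pi_1(F)$. Thus $U$ is open, and $\partial U=\overline U\setminus U$ is saturated.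

Let $F\subset\partial U$ be a leaf. It is not contained in $U$, so $\pi_1(F)$ is infinite. Suppose that its holonomy group is finite. A saturated neighborhood as in Reeb's theorem meets $U$, so it contains a leaf $F'\subset U$, and $F'$ is a finite covering of $F$. Then $\pi_1(F)$ has the finite subgroup $\pi_1(F')$ of finite index and is finite, a contradiction.

Suppose that $U=M$, and let $F$ be a leaf, with finite holonomy group $H$. At the points of $F$ the restriction of $d\pi$ to the tangent plane of $\mathcal W$ is the identity. By continuity and compactness of $F$, its Jacobian is at least $1/2$ on a neighborhood of $F$. For a leaf $F'$ in a saturated neighborhood given by Reeb's theorem and contained in this one, $\operatorname{vol}(F')\le 2|H|\operatorname{vol}(F)$. Finitely many such saturated neighborhoods cover $M$, so $\operatorname{vol}$ is bounded.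

Under the hypotheses of the last statement, $U$ is open, nonempty and different from $M$. As $M$ is connected, $U$ is not closed.
\end{proof}

So an example must contain a leaf $F\subset\partial U$ with infinite fundamental group, approached by leaves $F'\subset U$. No such $F'$ lies inside the tubular neighborhood $V$ of $F$: otherwise $\pi|_{F'}$ would be a local diffeomorphism between compact connected manifolds, hence a finite covering, and $\pi_1(F)$ would be finite. The leaf $F'$ runs almost parallel to $F$ while it is near $F$, but it must drift away in order to close up. We arrange this by producing a whole family of limit tori, such that a nearby leaf is everywhere almost parallel to some torus of the family and drifts slowly from one torus to the next.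

\section{The smallest case: circles of unbounded length}\label{sec:circle}

Let $L=\mathbb R/2\pi\mathbb Z$ with coordinate $x$. We look for a closed manifold $P$ with a free circle action and for foliations of $P\times L$, depending on a parameter $s$, whose leaves are graphs of maps $L\to P$ and whose direction tends to that of the orbits as $s\to\infty$.

The first attempt is $P=\mathbb R/\mathbb Z$ with coordinate $z$, and the graphs of the translates of a map $g_s\colon L\to P$. They are tangent to $\partial_x+g_s'(x)\partial_z$, so we need $|g_s'|\to\infty$ uniformly. Then $\bigl|\int_L g_s^*dz\bigr|\to\infty$. But $dz$ is closed, so this integral does not change when $g_s$ varies continuously. We need an invariant form that is not closed.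

Let $N=\mathbb R^3$ be the Heisenberg group, with product
\[(\alpha,\beta,z)(\alpha',\beta',z')=(\alpha+\alpha',\ \beta+\beta',\ z+z'+\alpha\beta'),\]
and let $\Gamma=\mathbb Z^3\subset N$. By Lemma~\ref{lem:nil} below, $P=\Gamma\backslash N$ is a closed $3$-manifold, the coframe $d\alpha,\ d\beta,\ \omega=dz-\alpha\,d\beta$ and its dual frame $E_\alpha,E_\beta,E_z$ are left-invariant and descend to $P$, and the orbits of $E_z$ are circles. For a closed curve in $N$ the integral $\oint\omega=-\oint\alpha\,d\beta$ is, up to sign, the area enclosed by the projection of the curve to the $(\alpha,\beta)$-plane. For a circle of radius $s$ the area is quadratic in $s$ and the length only linear. We choose the $z$-coordinate so as to spread $\omega$ evenly along the curve: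
\[g_s(x)=\bigl(s\sin x,\ s\cos x,\ \tfrac14s^2\sin2x\bigr).\]
Then $\omega(g_s')=\frac12s^2\cos2x+s^2\sin^2x=\frac12s^2$, and
\[g_s'(x)=s\,(\cos x\,E_\alpha-\sin x\,E_\beta)+\tfrac12s^2E_z .\]
By left invariance the same formula holds for every translate $ng_s$, $n\in N$. Put $s=\tan\varphi$, so that $s=\pm\infty$ becomes the single point $\varphi=\pi/2$ of the circle $\mathbb R/\pi\mathbb Z$, and multiply $\partial_x+g_s'$ by $\cos^2\varphi$. The result,
\[\cos^2\!\varphi\;\partial_x+\cos\varphi\sin\varphi\,(\cos x\,E_\alpha-\sin x\,E_\beta)+\tfrac12\sin^2\!\varphi\;E_z ,\]
is a smooth vector field without zeros on the closed $5$-manifold $P\times L\times\mathbb R/\pi\mathbb Z$. For $\varphi\ne\pi/2$ its orbits are the closed curves $x\mapsto(\Gamma ng_s(x),x,\varphi)$. For $\varphi=\pi/2$ they are the orbits of $E_z$. In a product metric for which $E_\alpha,E_\beta,E_z$ are orthonormal, the curves of the first kind have length at least $\int_0^{2\pi}\omega(g_s')\,dx=\pi\tan^2\varphi$. This proves Theorem~\ref{thm:par} for $L=S^1$. The drift is visible: while the curve advances by $1$ in the direction $E_z$, the coordinate $x$ changes by $2/s^2$ and the curve moves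 a distance $2/|s|$ in the directions $E_\alpha,E_\beta$.

\section{Nilmanifolds and graphs}\label{sec:tools}

In higher dimensions the vector field is replaced by a plane field. Each construction consists of three steps: write down a smooth plane field, find a compact integral manifold through every point, and estimate the volume. An \emph{integral manifold} of a $d$-plane field $\mathcal E$ on $M$ is a $d$-dimensional submanifold $S$ with $T_mS=\mathcal E_m$ for all $m\in S$. The field $\mathcal E$ is \emph{involutive} if the bracket of two vector fields tangent to $\mathcal E$ is tangent to $\mathcal E$; by the Frobenius theorem an involutive field is the field of tangent planes of a foliation.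

\begin{lemma}\label{lem:frob}
Let $\mathcal E$ be a smooth plane field on $M$ such that every point lies on a closed connected embedded integral manifold. Then these integral manifolds are the leaves of a compact foliation.
\end{lemma}

\begin{proof}
Let $m\in M$ lie on such a manifold $S$. Two vector fields tangent to $\mathcal E$ are tangent to $S$ along $S$, so their bracket at $m$ lies in $T_mS=\mathcal E_m$. Thus $\mathcal E$ is involutive and defines a foliation. In a chart, a small connected open piece of $S$ has constant transverse coordinate, so it is an open subset of a plaque. Hence $S$ lies in one leaf and is open in it. It is also compact, and the leaf is connected, so $S$ is the leaf.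
\end{proof}

Let $V_1,V_2,V_3$ be Euclidean vector spaces with lattices $\Gamma_i\subset V_i$, and let $V_1\times V_2\to V_3$, $(\alpha,\beta)\mapsto\alpha\beta$, be a bilinear map with $\Gamma_1\Gamma_2\subset\Gamma_3$. On $N=V_1\times V_2\times V_3$ define
\begin{equation}\label{eq:group}
(\alpha,\beta,z)(\alpha',\beta',z')=(\alpha+\alpha',\ \beta+\beta',\ z+z'+\alpha\beta').
\end{equation}
In a triple product both bracketings give the last coordinate $z+z'+z''+\alpha\beta'+\alpha\beta''+\alpha'\beta''$, and $(\alpha,\beta,z)^{-1}=(-\alpha,-\beta,-z+\alpha\beta)$. So $N$ is a Lie group, $\Gamma=\Gamma_1\times\Gamma_2\times\Gamma_3$ is a discrete subgroup, and the elements $(0,0,z)$ are central. The vector-valued forms $d\alpha$, $d\beta$ and $\omega=dz-\alpha\,d\beta$ identify each tangent space of $N$ with $V_1\oplus V_2\oplus V_3$. For $c\in V_3$ we write $cE_z$ for the vector field with $\omega=c$, $d\alpha=0$, $d\beta=0$, and we define $cE_\alpha$ for $c\in V_1$ and $cE_\beta$ for $c\in V_2$ in the same way. The plane field $V_3E_z=\{cE_z:c\in V_3\}$ is called \emph{vertical}.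

\begin{lemma}\label{lem:nil}
The quotient $P=\Gamma\backslash N$ is a closed connected manifold. The forms $d\alpha,d\beta,\omega$ are left-invariant, so they and the fields $cE_\alpha,cE_\beta,cE_z$ descend to $P$. Every point $\Gamma n\in P$ lies on the \emph{vertical torus} $\{\Gamma n(0,0,z):z\in V_3\}\cong V_3/\Gamma_3$, an embedded integral manifold of the vertical field.
\end{lemma}

\begin{proof}
Left multiplication by $(a,b,c)$ sends $(\alpha,\beta,z)$ to $(\alpha+a,\beta+b,z+c+a\beta)$. It preserves $d\alpha$ and $d\beta$ and pulls $\omega$ back to $dz+a\,d\beta-(\alpha+a)\,d\beta=\omega$. The quotient of a connected Lie group by a discrete subgroup is a connected manifold. Let $K_i\subset V_i$ be compact with $K_i+\Gamma_i=V_i$. Given $(\alpha,\beta,z)$, choose $a\in\Gamma_1$ and $b\in\Gamma_2$ with $\alpha+a\in K_1$ and $\beta+b\in K_2$, and then $c\in\Gamma_3$ with $z+a\beta+c\in K_3$. Thus $K_1\times K_2\times K_3$ maps onto $P$, and $P$ is compact. Right multiplication by $(0,0,z')$ only adds $z'$ to the last coordinate, so $z\mapsto\Gamma n(0,0,z)$ is an immersion tangent to the vertical field. Since $(0,0,z)$ is central, $\Gamma n(0,0,z)=\Gamma n(0,0,z')$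 holds if and only if $(0,0,z-z')\in\Gamma$. So the immersion induces an injective immersion of the compact manifold $V_3/\Gamma_3$, which is an embedding.
\end{proof}

We give $P$ the metric $|d\alpha|^2+|d\beta|^2+|\omega|^2$, and a product $P\times Q$ the product of this metric with any metric on $Q$. Let $S\subset Q$ be an embedded submanifold and $H\colon S\to N$ a smooth map. For $\zeta\in T_qS$ and any point $\Gamma m\in P$, the \emph{lift} of $\zeta$ is the vector
\begin{equation}\label{eq:lift}
\widehat\zeta=\zeta+H^*d\alpha(\zeta)\,E_\alpha+H^*d\beta(\zeta)\,E_\beta+H^*\omega(\zeta)\,E_z\ \in T_{(\Gamma m,q)}(P\times Q).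
\end{equation}

\begin{lemma}\label{lem:graph}
For $n\in N$ the graph $\Lambda_n=\{(\Gamma nH(q),q):q\in S\}$ is an embedded submanifold of $P\times Q$ diffeomorphic to $S$, and its tangent space at the point over $q$ is $\{\widehat\zeta:\zeta\in T_qS\}$. Every point of $P\times S$ lies on some $\Lambda_n$. If $\dim S=\dim V_3=d$ and $\omega^1,\dots,\omega^d$ are the components of $\omega$ in an orthonormal basis, then
\[\operatorname{vol}(\Lambda_n)\ge\int_S\bigl|H^*(\omega^1\wedge\dots\wedge\omega^d)\bigr| .\]
\end{lemma}

\begin{proof}
The set $\Lambda_n$ is the graph of the smooth map $q\mapsto\Gamma nH(q)$. By left invariance, $nH$ and $H$ pull $d\alpha,d\beta,\omega$ back to the same forms, which gives the tangent space. The point $(\Gamma m,q)$ lies on $\Lambda_n$ for $n=mH(q)^{-1}$. The linear map $\omega\colon T\Lambda_n\to V_3$ does not increase lengths, so its determinant has absolute value at most $1$; that is, $|\omega^1\wedge\dots\wedge\omega^d|$ is bounded on $\Lambda_n$ by the volume density.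
\end{proof}

The point of the lemma is that the coefficients in \eqref{eq:lift} do not depend on $n$. A degenerating family of graphs can therefore be studied through finitely many functions on $Q$.

\section{Parallelizable leaves}\label{sec:par}

\begin{proof}[Proof of Theorem~\ref{thm:par}]
Let $\tau=(\tau^1,\dots,\tau^d)$ be a global coframe of $L$, viewed as an $\mathbb R^d$-valued form such that $\tau\colon T_pL\to\mathbb R^d$ is an isomorphism for each $p$. We need a group $N$ and a map $L\to N$ that pulls $\omega$ back to $\tau$. A map $(-a,b,0)$ pulls $\omega$ back to $a\,db$, so we write $\tau$ in this form. Embed $L$ in some $\mathbb R^k$ by Whitney's theorem, let $b=(b_1,\dots,b_k)\colon L\to\mathbb R^k$ be the inclusion, let $\pi_p\colon\mathbb R^k\to T_pL$ be the orthogonal projection, and put $a_{ij}(p)=\tau^i(\pi_pe_j)$. These functions are smooth, and for $\xi\in T_pL$ we have $\sum_ja_{ij}\,db_j(\xi)=\tau^i(\pi_p\xi)=\tau^i(\xi)$. In matrix form, $\tau=a\,db$ with $a\colon L\to\mathbb R^{d\times k}$.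

Take $V_1=\mathbb R^{d\times k}$, $V_2=\mathbb R^k$, $V_3=\mathbb R^d$ with their integer lattices and with the product of a matrix and a vector as bilinear map. Let $N$, $\Gamma$, $P$ be as in Section~\ref{sec:tools}, and let $M=P\times L\times\mathbb R/\pi\mathbb Z$, a closed connected manifold with last coordinate $\varphi$.

\emph{The plane field.} At $(\Gamma m,p,\varphi)$ let $\mathcal E$ be the image of the linear map
\begin{equation}\label{eq:planeA}
T_pL\ni\xi\ \longmapsto\ \cos^2\!\varphi\;\xi+\cos\varphi\sin\varphi\,\bigl(-da(\xi)E_\alpha+db(\xi)E_\beta\bigr)+\sin^2\!\varphi\;\tau(\xi)E_z .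
\end{equation}
The three functions of $\varphi$ are smooth and $\pi$-periodic. The map is injective: for $\cos\varphi\ne0$ because of the first term, and for $\cos\varphi=0$ because $\tau$ is a coframe. So the images of a local frame of $TL$ form a smooth local frame of $\mathcal E$, and $\mathcal E$ is a smooth $d$-plane field.

\emph{Integral manifolds.} Let $\varphi\ne\pi/2$ and $s=\tan\varphi$, and define $G_s\colon L\to N$ by $G_s=(-sa,\,sb,\,0)$. Then
\[G_s^*d\alpha=-s\,da,\qquad G_s^*d\beta=s\,db,\qquad G_s^*\omega=s^2a\,db=s^2\tau ,\]
so \eqref{eq:planeA} equals $\cos^2\!\varphi\;\widehat\xi$. By Lemma~\ref{lem:graph} the graphs $\Lambda_{n,\varphi}=\{(\Gamma nG_s(p),p,\varphi):p\in L\}\cong L$ are integral manifolds of $\mathcal E$ and cover the slice $P\times L\times\{\varphi\}$. On the slice $\varphi=\pi/2$ the field $\mathcal E$ is vertical, and by Lemma~\ref{lem:nil} this slice is covered by the vertical tori $\mathbb R^d/\mathbb Z^d$ in the fibers $P\times\{p\}\times\{\pi/2\}$. By Lemma~\ref{lem:frob}, $\mathcal E$ defines a compact foliation. Its leaves in the open dense set $\{\varphi\ne\pi/2\}$ are copies of $L$, and the other leaves are tori $\mathbb T^d$.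

\emph{Volume.} By Lemma~\ref{lem:graph},
\[\operatorname{vol}(\Lambda_{n,\varphi})\ \ge\ |\tan\varphi|^{2d}\int_L|\tau^1\wedge\dots\wedge\tau^d| .\]
The integral is positive, so the right side tends to $\infty$ as $\varphi\to\pi/2$.
\end{proof}

For $L=S^3$, the sphere of unit quaternions $q=b_0+b_1i+b_2j+b_3k$, everything is explicit. Left multiplication by $\bar q$ is an isometry from $T_qS^3=q^\perp$ onto $1^\perp=\operatorname{Im}\mathbb H$, so $\tau=\bar q\,dq$ is a coframe. Expanding the product gives $\tau=a\,db$ with
\[a=\begin{pmatrix}-b_1&b_0&b_3&-b_2\\-b_2&-b_3&b_0&b_1\\-b_3&b_2&-b_1&b_0\end{pmatrix},\qquad b=(b_0,b_1,b_2,b_3).\]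
Here $\dim P=12+4+3=19$ and $\dim M=23$. Every leaf outside one slice is a $3$-sphere, the remaining leaves are $3$-tori, and $\operatorname{vol}$ is unbounded. This is the example that answers the question.

The noncommutativity of $N$ is essential. If the bilinear map vanished, a map $L\to N$ would pull $\omega=dz$ back to exact forms, and an exact $1$-form on a closed manifold has a zero.

\section{Spheres of dimension two}\label{sec:sphere}

\subsection{The difficulty and the design}

Parallelizability was used to make \eqref{eq:planeA} injective at $\varphi=\pi/2$, and it cannot be avoided as long as the limit field is vertical everywhere. Indeed, if $\mathcal E$ is vertical on the compact slice $\varphi=\pi/2$, then $\omega$ restricts to an isomorphism $\mathcal E\to V_3$ on nearby slices, and this trivializes the tangent bundle of each leaf in these slices. Since $S^2$ has no vector field without zeros, the limit field must fail to be vertical somewhere.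

Let $V_1=V_2=V_3=\mathbb C$ with the lattice $\mathbb Z[i]$ and complex multiplication as bilinear map, so that $\dim P=6$. On $S^2$ let $\theta\in[0,\pi]$ be the polar angle and $x\in\mathbb R/2\pi\mathbb Z$ the longitude. The function $\sin2\theta\,e^{ix}=2X_3(X_1+iX_2)$ is smooth on $S^2\subset\mathbb R^3$, and
\begin{equation}\label{eq:cap}
d(\sin2\theta\,e^{ix})=e^{ix}\,(2\cos2\theta\,d\theta+i\sin2\theta\,dx).
\end{equation}
This is a $\mathbb C$-valued coframe on the two caps $\theta<\pi/4$ and $\theta>3\pi/4$, and over the caps we can dilate to infinity. The second term vanishes on the equator, so there we keep the dilation factor finite. Thus the factor becomes a function $1/\varepsilon$ of $\theta$ and of a parameter $u\ge0$, and $\varepsilon$ vanishes for $u=0$ on the closed caps but not on the open band $\pi/4<\theta<3\pi/4$.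

This creates a new problem. If the leaves stayed graphs over $S^2$ with bounded slope over the band, the limit leaves over the band would map to it by local diffeomorphisms. The image of a compact leaf would be open and compact in an open annulus, which is impossible. We therefore add a circle $S^1=\mathbb R/2\pi\mathbb Z$ with coordinate $y$ and let the spheres wind around it, $y=y_0+Y(\theta)$, with $Y'\to\infty$ as $u\to0$. In the limit the tangent planes over the band project onto the span of $\partial_x,\partial_y$, which is tangent to the tori $\theta=\mathrm{const}$ in $S^1\times S^2$. At the edges of the band these tori have to become vertical. This is the situation of Theorem~\ref{thm:par} for $L=\mathbb T^2$ and the form $e^{ix}(dy+i\sin2\theta\,dx)$, which is a coframe for $\sin2\theta\ne0$. Its second term is that of \eqref{eq:cap}, and its first term is $-\alpha\,d\beta$ for $\alpha=ie^{i(x-y)}$, $\beta=e^{iy}$. On a sphere $dy=Y'd\theta$, so this term takes over from the term $2\cos2\theta\,d\theta$ in \eqref{eq:cap} before the latter vanishes.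

\subsection{The spherical leaves}

Let $f(t)=e^{-1/(2t)}$ for $t>0$ and $f(t)=0$ for $t\le0$; this function is smooth on $\mathbb R$. Fix two smooth functions of $\theta$ (see Figure~\ref{fig:bands}):
\begin{itemize}
\item $h\ge0$ with $h>0$ exactly on $(\pi/4,3\pi/4)$, for example $h=f(-\cos2\theta)$;
\item $\chi\in[0,1]$ with $\chi=1$ on $[\pi/6,5\pi/6]$ and $\chi=0$ on $[0,\pi/12]\cup[11\pi/12,\pi]$.
\end{itemize}
The cutoff $\chi$ switches off the terms that involve $y$ near the poles, where $e^{ix}$ and $d\theta$ are not smooth. For $u\ge0$ put
\[v=u+h,\qquad \varepsilon=f(v),\qquad s=\chi/\varepsilon,\qquad \rho=\sin2\theta/\varepsilon^2,\qquad \eta=e^{i(x-y)},\]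
where $s$ and $\rho$ are defined on the set $v>0$. Let $Q=S^1\times S^2$ and, for $p=(\theta,x)$,
\[H_u(y,p)=\bigl(i s\,\eta,\ s\,e^{iy},\ \rho\,e^{ix}\bigr)\in N .\]
For $u>0$ this map is smooth on all of $Q$, since near the poles $s=0$ and $\rho e^{ix}=e^{1/u}\sin2\theta\,e^{ix}$. For $u=0$ it is defined and smooth on the part of $Q$ where $h>0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=1.2cm]
\draw[->] (0,0) -- (12.5,0) node[right] {$\theta$};
\path (0,0) node[below] {$0$} (1,0) node[below] {$\frac{\pi}{12}$} (2,0) node[below] {$\frac{\pi}{6}$} (3,0) node[below] {$\frac{\pi}{4}$} (6,0) node[below] {$\frac{\pi}{2}$} (9,0) node[below] {$\frac{3\pi}{4}$} (10,0) node[below] {$\frac{5\pi}{6}$} (11,0) node[below] {$\frac{11\pi}{12}$} (12,0) node[below] {$\pi$};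
\draw[thick] (0,0) -- (1,0) .. controls (1.5,0) and (1.5,1) .. (2,1) -- (10,1) .. controls (10.5,1) and (10.5,0) .. (11,0) -- (12,0);
\draw[thick,dashed] (3,0) .. controls (4.5,0) and (4.5,0.6) .. (6,0.6) .. controls (7.5,0.6) and (7.5,0) .. (9,0);
\path (1.1,0.65) node {$\chi$} (6,0.35) node {$h$};
\draw[dotted] (3,0) -- (3,1.65) (9,0) -- (9,1.65);
\path (1.5,1.45) node {vertical tori} (6,1.45) node {latitude tori} (10.5,1.45) node {vertical tori};
\draw[|-|] (2,-0.7) -- (10,-0.7) node[midway,below] {Region I};
\draw[|-|] (0,-1.2) -- (3,-1.2) node[midway,below] {Region II};
\draw[|-|] (9,-1.2) -- (12,-1.2) node[midway,below] {Region II};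
\end{tikzpicture}
\caption{The cutoff functions $\chi$ (solid) and $h$ (dashed) of the polar angle $\theta$ on $S^2$. Above: the type of the limit leaves at $u=0$ over each latitude. Below: the two overlapping regions in which the plane field is shown to be smooth up to $u=0$.}\label{fig:bands}
\end{figure}

Primes denote $\partial_\theta$. Using $\eta e^{iy}=e^{ix}$ we find, for fixed $u$ and away from the poles,
\begin{align*}
H_u^*d\alpha&=\eta\,(is'\,d\theta-s\,dx+s\,dy),\qquad H_u^*d\beta=e^{iy}(s'\,d\theta+is\,dy),\\
H_u^*\omega&=d(\rho e^{ix})-is\eta\,e^{iy}(s'\,d\theta+is\,dy)=e^{ix}\bigl((\rho'-iss')\,d\theta+i\rho\,dx+s^2dy\bigr).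
\end{align*}
The lifts \eqref{eq:lift} of the coordinate fields with respect to $H_u$ are therefore
\begin{equation}\label{eq:lifts}
\begin{aligned}
\widehat{\partial_x}&=\partial_x-s\eta E_\alpha+i\rho e^{ix}E_z,\\
\widehat{\partial_y}&=\partial_y+s\eta E_\alpha+ise^{iy}E_\beta+s^2e^{ix}E_z,\\
\widehat{\partial_\theta}&=\partial_\theta+is'\eta E_\alpha+s'e^{iy}E_\beta+(\rho'-iss')e^{ix}E_z .
\end{aligned}
\end{equation}

For $u>0$ define the winding function
\[Y_u(\theta)=\int_{\pi/2}^\theta\frac{\chi}{uv^2}\,d\theta .\]
The factor $1/u$ makes the winding infinitely fast in the limit, and the factor $1/v^2$ makes it dominate the variation $\varepsilon'/\varepsilon=h'/(2v^2)$ of the dilation factor. The function $Y_u$ is constant near each pole, hence smooth on $S^2$. The spheres $S_{y_0,u}=\{(y_0+Y_u(p),p):p\in S^2\}$, $y_0\in S^1$, partition $Q$, and the tangent plane at $(y,p)$ of the sphere through this point consists of the vectors $\xi+dY_u(\xi)\partial_y$ with $\xi\in T_pS^2$. Let $\mathcal E_u$ be the plane field on $P\times Q$ formed by the lifts of these vectors. By Lemma~\ref{lem:graph}, applied to the restriction of $H_u$ to $S_{y_0,u}$, every point of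 $P\times Q$ lies on an integral manifold
\[\Lambda_{n,y_0,u}=\{(\Gamma nH_u(q),q):q\in S_{y_0,u}\}\cong S^2\]
of $\mathcal E_u$.

\subsection{Extension to $u=0$}

Define $\mathcal E_0$ to be the vertical plane $\mathbb CE_z$ over the points with $h=0$, and the span of $\widehat{\partial_x},\widehat{\partial_y}$ (lifts with respect to $H_0$) over the points with $h>0$.

\begin{proposition}\label{prop:ext}
Every point of $P\times Q$ has a neighborhood $O$ with two vector fields on $O$, depending smoothly on $u\in\mathbb R$, that form a basis of $\mathcal E_u$ at every point of $O$ for every $u\ge0$.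
\end{proposition}

Where $\chi$ decreases from $1$ to $0$, the terms $2\cos2\theta$ and $\chi^3u^{-3}$ compete, and their ratio has no limit as $u\to0$ and $\chi\to0$. The exponential in $\varepsilon$ is chosen to absorb this, through the following lemma.

\begin{lemma}\label{lem:flat}
Let $O\subset\mathbb R^r$ be open, let $\lambda_0>0$ and $\lambda_1\ge0$ be smooth functions on $O$, and let $\lambda=\lambda_0+\lambda_1u^{-3}$ on $O\times(0,\infty)$. For every smooth function $g$ on $O$ and all integers $j,l\ge0$, the function $g\,f(u)\,u^{-j}\lambda^{-l}$, extended by $0$ to $O\times(-\infty,0]$, is smooth on $O\times\mathbb R$.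
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the set of finite sums of such extended functions. Its members are continuous, because $|g|f(u)u^{-j}\lambda^{-l}\le|g|\lambda_0^{-l}f(u)u^{-j}$ tends to $0$ as $u\to0^+$, locally uniformly on $O$. For $u>0$ we have $f'=f/(2u^2)$, $\partial_u\lambda^{-l}=3l\lambda_1u^{-4}\lambda^{-l-1}$ and $D\lambda^{-l}=-l(D\lambda_0+u^{-3}D\lambda_1)\lambda^{-l-1}$ for a partial derivative $D$ along $O$. So on $u\neq0$ each first partial derivative of $F\in\mathcal C$ agrees with a member of $\mathcal C$. On $u=0$ all first partial derivatives of $F$ exist and vanish: $DF=0$ since $F$ vanishes there, and $\partial_uF=0$ since $F/u\in\mathcal C$ tends to $0$. Thus the first partial derivatives of $F$ belong to $\mathcal C$, and induction gives $\mathcal C\subset C^\infty$.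
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ext}]
We cover $S^2$ by two open regions.

\emph{Region I: $\pi/6<\theta<5\pi/6$.} Here $\chi=1$. Where $v>0$ we have $s=\varepsilon^{-1}$ and $\varepsilon'=\varepsilon h'/(2v^2)$, hence
\[s'=-\frac{h'}{2v^2\varepsilon},\qquad \rho'=\frac{1}{\varepsilon^2}\Bigl(2\cos2\theta-\frac{h'\sin2\theta}{v^2}\Bigr),\qquad -iss'=\frac{ih'}{2v^2\varepsilon^2}.\]
Substituting in \eqref{eq:lifts}, we see that $\varepsilon^2\widehat{\partial_x}$, $\varepsilon^2\widehat{\partial_y}$ and $v^2\varepsilon^2\widehat{\partial_\theta}$ agree on $v>0$ with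
\begin{align*}
W_x&=\varepsilon^2\partial_x-\varepsilon\eta E_\alpha+i\sin2\theta\,e^{ix}E_z,\\
W_y&=\varepsilon^2\partial_y+\varepsilon\eta E_\alpha+i\varepsilon e^{iy}E_\beta+e^{ix}E_z,\\
W_\theta&=v^2\varepsilon^2\partial_\theta-\tfrac i2h'\varepsilon\eta E_\alpha-\tfrac12h'\varepsilon e^{iy}E_\beta+\bigl(2v^2\cos2\theta-h'\sin2\theta+\tfrac i2h'\bigr)e^{ix}E_z .
\end{align*}
These fields are smooth for all $u\in\mathbb R$, because $v=u+h$ and $\varepsilon=f(u+h)$ are. We claim that $W_x$ and $W_y+uW_\theta$ form a basis of $\mathcal E_u$ for $u\ge0$. For $u>0$ the plane $\mathcal E_u$ has the basis $\widehat{\partial_x}$, $\widehat{\partial_\theta}+(uv^2)^{-1}\widehat{\partial_y}$, and our fields are the multiples of these by the positive numbers $\varepsilon^2$ and $uv^2\varepsilon^2$. For $u=0$ and $h>0$ they are $\varepsilon^2\widehat{\partial_x}$ and $\varepsilon^2\widehat{\partial_y}$ with $\varepsilon>0$. For $u=0$ and $h=0$ we have $\varepsilon=0$, and they are $i\sin2\theta\,e^{ix}E_z$ and $e^{ix}E_z$. These form a real basis of $\mathbb CE_z$, because in Region I the condition $h=0$ means $\theta\in(\pi/6,\pi/4]\cup[3\pi/4,5\pi/6)$, where $\sin2\theta\ne0$.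 This is where $h>0$ on the equator is used.

\emph{Region II: $\theta<\pi/4$ or $\theta>3\pi/4$.} Here $h=0$, so $v=u$, the function $\varepsilon=f(u)$ does not depend on $\theta$, and for $u>0$
\[s=\chi/\varepsilon,\qquad s'=\chi'/\varepsilon,\qquad Y_u'=\chi u^{-3}.\]
The fields $\partial_x,\partial_\theta$ are not a frame at the poles, so we parametrize the plane by its vertical component. By \eqref{eq:lifts}, for $\xi\in T_pS^2$ the lift of $\xi+dY_u(\xi)\partial_y$, multiplied by $\varepsilon^2$, is $\kappa(\xi)E_z+\varepsilon R(\xi)$, where
\begin{align*}
\kappa&=d(\sin2\theta\,e^{ix})+e^{ix}\bigl(\chi^3u^{-3}-i\chi\chi'\bigr)d\theta,\\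
R(\xi)&=\varepsilon\bigl(\xi+\chi u^{-3}d\theta(\xi)\,\partial_y\bigr)+\eta\bigl[(i\chi'+\chi^2u^{-3})\,d\theta-\chi\,dx\bigr](\xi)\,E_\alpha\\
&\qquad+e^{iy}(\chi'+i\chi^2u^{-3})\,d\theta(\xi)\,E_\beta .
\end{align*}
The terms that contain $\chi$ or $\chi'$ vanish near the poles, so all terms are smooth on Region II, and the formula holds at the poles by continuity. Put $\lambda=2\cos2\theta+\chi^3u^{-3}$. On the orthonormal frame $\partial_\theta$, $\partial_x/\sin\theta$ the real linear map $\kappa\colon T_pS^2\to\mathbb C$ takes the values $e^{ix}(\lambda-i\chi\chi')$ and $2i\cos\theta\,e^{ix}$. Multiplication by $e^{ix}$ is a rotation, so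
\begin{equation}\label{eq:det}
\det\kappa=2\cos\theta\cdot\lambda
\end{equation}
in every orthonormal frame of the same orientation, also at the poles by continuity. In Region II we have $\cos\theta\ne0$ and $\cos2\theta>0$, so $\kappa$ is invertible, and for $u>0$ the fields
\[X_c=cE_z+\varepsilon R(\kappa^{-1}c),\qquad c\in\{1,i\},\]
form a basis of $\mathcal E_u$. Work in a chart of $Q$ with a smooth oriented orthonormal frame of $TS^2$. The entries of $\kappa$ are polynomials in $u^{-1}$ with smooth coefficients, and by Cramer's rule and \eqref{eq:det} so are the entries of $\lambda\kappa^{-1}$. Hence each coefficient of $\varepsilon R(\kappa^{-1}c)$ is a finite sum of terms $g\,f(u)u^{-j}\lambda^{-1}$, with $g$ smooth on the chart, possibly multiplied by a second factor $f(u)$. By Lemma~\ref{lem:flat}, with $\lambda_0=2\cos2\theta$ and $\lambda_1=\chi^3$, the fields $X_c$ extend smoothly to $u\le0$ by $X_c=cE_z$. At $u=0$ they form a basis of $\mathbb CE_z=\mathcal E_0$.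
\end{proof}

\subsection{The foliation}

\begin{proof}[Proof of Theorem~\ref{thm:sphere}]
Let $M=P\times S^1\times S^2\times\mathbb R/\pi\mathbb Z$, with last coordinate $\varphi$. It is closed, connected and of dimension $6+1+2+1=10$. Let $\mathcal E$ be the plane field that equals $\mathcal E_u$ with $u=\cos^2\varphi$ on the slice with parameter $\varphi$. It is smooth, since substituting $u=\cos^2\varphi$ in the fields of Proposition~\ref{prop:ext} gives smooth local frames.

The slices $\varphi\ne\pi/2$ are covered by the spheres $\Lambda_{n,y_0,u}$. Consider a point $(\Gamma m,y,p)$ of the slice $\varphi=\pi/2$, where $u=0$. If $h(p)=0$, then $\mathcal E_0$ is vertical along $P\times\{y\}\times\{p\}$, and the point lies on a vertical torus $\mathbb C/\mathbb Z[i]$ by Lemma~\ref{lem:nil}. If $h(p)>0$, let $T\subset Q$ be the torus $\theta=\mathrm{const}$ through $(y,p)$. Its tangent planes are spanned by $\partial_x,\partial_y$, so by Lemma~\ref{lem:graph} the graphs $\{(\Gamma nH_0(q),q):q\in T\}\cong\mathbb T^2$, the \emph{latitude tori}, are integral manifolds of $\mathcal E_0$, and one of them contains the point. By Lemma~\ref{lem:frob}, $\mathcal E$ defines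 a compact foliation whose leaves are spheres in the open dense set $\{\varphi\ne\pi/2\}$ and tori elsewhere.

On the part of $S_{y_0,u}$ over the cap $\theta<\pi/12$ we have $\chi=h=0$, so $H_u^*\omega=e^{1/u}\,d(\sin2\theta\,e^{ix})$. By \eqref{eq:det} its determinant is $e^{2/u}\,4\cos\theta\cos2\theta$ with respect to the round area $\sin\theta\,d\theta\,dx$. Lemma~\ref{lem:graph} gives
\[\operatorname{vol}(\Lambda_{n,y_0,u})\ \ge\ 2\pi e^{2/u}\int_0^{\pi/12}4\cos\theta\cos2\theta\sin\theta\,d\theta=2\pi e^{2/u}\int_0^{\pi/12}\sin4\theta\,d\theta=\frac\pi4\,e^{2/u},\]
which tends to $\infty$ as $u\to0$.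
\end{proof}

\section{The range of leaf dimensions}\label{sec:dim}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
For $d=0$ every leaf is a point and $\operatorname{vol}$ is constant. For $d=1$ every compact leaf is a circle, which is not simply connected. For $d=2$ use Theorem~\ref{thm:sphere}, and for $d=3$ use Theorem~\ref{thm:par} with $L=S^3$. For $d\ge4$ take the foliation of Theorem~\ref{thm:sphere} on $M$ and foliate $M\times S^{d-2}$ by the products $F\times S^{d-2}$, where $F$ runs through the leaves. These products are compact, the leaves $S^2\times S^{d-2}$ are simply connected because $d-2\ge2$, and in a product metric $\operatorname{vol}(F\times S^{d-2})=\operatorname{vol}(F)\operatorname{vol}(S^{d-2})$ is unbounded.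
\end{proof}

In the foliation of Theorem~\ref{thm:sphere}, and in that of Theorem~\ref{thm:par} when $L$ is simply connected, the set $U$ of Proposition~\ref{prop:U} is the open dense set $\{\varphi\ne\pi/2\}$. So $\partial U$ is exactly the union of the torus leaves, and each of these tori has infinite holonomy group. We make no claim that the codimensions of the examples are minimal.

\begin{thebibliography}{9}

\bibitem{Gogolev}
Andrey Gogolev, \emph{Partially hyperbolic diffeomorphisms with compact center foliations}, arXiv:1104.5464 (2011).

\end{thebibliography}
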